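\title{Pleated surfaces in $\mathrm{PGL}_d(\mathbb C)$ with a fixed pleating locus need not be dense}

\begin{abstract}
Let $S$ be a closed oriented surface of genus $g\ge 2$ with fundamental group $\Gamma$. For a maximal geodesic lamination $\lambda$ on $S$, the conjugacy classes of $d$-pleated surfaces with pleating locus $\lambda$ form an open subset $\mathfrak R(\lambda,d)$ of the space of conjugacy classes of representations $\Gamma\to\mathrm{PGL}_d(\mathbb C)$, and this subset meets every connected component. We show that it need not be dense. We construct one maximal lamination $\lambda$ such that, for every $d\ge2$, every connected component contains a non-empty open set disjoint from $\mathfrak R(\lambda,d)$; in the component of the trivial representation this set is a neighborhood of the trivial class. The lamination contains a Hausdorff limit of simple closed curves $w_n(\alpha)$, where the $w_n$ are iterated commutators of two Dehn twists about separating curves. These twists act on the space of representations by biholomorphisms tangent to the identity, and their iterated commutators stay close to the identity on a ball of fixed radius.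
\end{abstract}

\section{The density question}\label{sec:question}

Throughout, $S$ is a closed, connected, oriented surface of genus $g\ge2$ with a fixed hyperbolic metric, and $\Gamma=\pi_1(S)$ acts on the universal cover $\widetilde S\cong\mathbb H^2$ by deck transformations. We fix an integer $d\ge 2$, put $G=\mathrm{PGL}_d(\mathbb C)$, and let $\mathfrak X(\Gamma,G)$ be the space of conjugacy classes of representations in $\mathrm{Hom}(\Gamma,G)$, with the quotient topology. The geodesic flow on $T^1S$ and on $T^1\widetilde S$ is denoted by $\phi_t$, and $v^+,v^-\in\partial\widetilde S$ are the forward and backward endpoints of the geodesic tangent to $v\in T^1\widetilde S$.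

\subsection{Laminations, flags and $d$-pleated surfaces}

A \emph{geodesic lamination} is a closed subset $\lambda\subset S$ that is a disjoint union of simple complete geodesics, its \emph{leaves}. It is \emph{maximal} if no lamination properly contains it; then the complementary regions of the preimage $\widetilde\lambda\subset\widetilde S$ are ideal triangles, called \emph{plaques}. Let $T^1\lambda\subset T^1S$ be the compact, flow-invariant set of unit vectors tangent to leaves, $T^1\widetilde\lambda$ its preimage in $T^1\widetilde S$, and $\partial\widetilde\lambda\subset\partial\widetilde S$ the set of endpoints of leaves of $\widetilde\lambda$.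

Let $\mathcal F(\mathbb C^d)$ be the space of complete flags $F=(F^1\subset\dots\subset F^{d-1})$, $\dim F^i=i$, with $F^0=0$ and $F^d=\mathbb C^d$. Two flags $F_1,F_2$ are \emph{transverse} if $F_1^i+F_2^{d-i}=\mathbb C^d$ for all $i$. Three flags $F_1,F_2,F_3$ are \emph{in general position} if $F_1^i+F_2^j+F_3^k=\mathbb C^d$ whenever $i,j,k\ge0$ and $i+j+k=d$.

Let $\lambda$ be a maximal lamination. A map $\xi:\partial\widetilde\lambda\to\mathcal F(\mathbb C^d)$ is
\begin{itemize}
\item \emph{$\lambda$-transverse} if $\xi(x),\xi(y)$ are transverse whenever $x,y$ are the two endpoints of a leaf of $\widetilde\lambda$;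
\item \emph{$\lambda$-continuous} if $(x,y)\mapsto(\xi(x),\xi(y))$ is continuous on the set of ordered pairs of endpoints of leaves, with the subspace topology from $\partial\widetilde S\times\partial\widetilde S$;
\item \emph{$\lambda$-hyperconvex} if the three flags assigned to the vertices of each plaque are in general position.
\end{itemize}
Let $\rho:\Gamma\to G$ be a representation and let $\xi$ be $\rho$-equivariant, $\lambda$-continuous and $\lambda$-transverse. For $v\in T^1\widetilde\lambda$ the subspaces
\[
\ell_j(v)=\xi^j(v^+)\cap\xi^{d-j+1}(v^-),\qquad j=1,\dots,d,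
\]
are lines with $\mathbb C^d=\bigoplus_j\ell_j(v)$. They depend continuously on $v$ and are constant along flow lines. For $i=1,\dots,d-1$ let $L_i$ be the line bundle over $T^1\lambda$ obtained as the quotient by $\Gamma$ of the bundle over $T^1\widetilde\lambda$ with fiber $\mathrm{Hom}(\ell_{i+1}(v),\ell_i(v))$, where $\gamma$ sends $(v,u)$ to $(\gamma v,\rho(\gamma)u\rho(\gamma)^{-1})$. The geodesic flow lifts to the flow on $L_i$ given upstairs by $(v,u)\mapsto(\phi_tv,u)$.

The representation $\rho$ is \emph{$\lambda$-Borel Anosov} if it admits such a map $\xi$ and this flow contracts every $L_i$ uniformly: for some (equivalently, any) continuous family of norms on the fibers there are $C,\nu>0$ such that the time-$t$ map has norm at most $Ce^{-\nu t}$ for all $t\ge0$. In that case $\xi$ is determined by $\rho$ and is called the \emph{$\lambda$-limit map} of $\rho$. The pair $(\rho,\xi)$ is a \emph{$d$-pleated surface with pleating locus $\lambda$} if $\rho$ is $\lambda$-Borel Anosov and its $\lambda$-limit map $\xi$ is $\lambda$-hyperconvex. The set of such $\rho$ is open and conjugation invariant in $\mathrm{Hom}(\Gamma,G)$, and $\mathfrak R(\lambda,d)\subset\mathfrak X(\Gamma,G)$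 denotes the open set of their conjugacy classes.

It is convenient to measure all these bundles with one family of norms. Two lifts of an element of $G$ to $\mathrm{SL}_d(\mathbb C)$ differ by a $d$-th root of unity, so $G$ acts on Hermitian forms on $\mathbb C^d$. Positive definite forms make up a convex cone, so a partition of unity on $T^1S$ produces a continuous family of Hermitian norms $\|\cdot\|_v$ on $\mathbb C^d$, $v\in T^1\widetilde S$, with
\begin{equation}\label{eq:equivariant}
\|\rho(\gamma)x\|_{\gamma v}=\|x\|_v\qquad(\gamma\in\Gamma,\ x\in\mathbb C^d),
\end{equation}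
where $\rho(\gamma)$ stands for any lift to $\mathrm{SL}_d(\mathbb C)$. Two such families are uniformly comparable because $T^1S$ is compact. For a linear map $u$ between subspaces of $\mathbb C^d$ we write $\|u\|_v$ for its operator norm with respect to $\|\cdot\|_v$. These norms descend to $L_i$, and the contraction of $L_i$ reads
\begin{equation}\label{eq:contraction}
\|u\|_{\phi_tv}\le Ce^{-\nu t}\|u\|_v\qquad\bigl(t\ge0,\ v\in T^1\widetilde\lambda,\ u\in\mathrm{Hom}(\ell_{i+1}(v),\ell_i(v))\bigr).
\end{equation}

\subsection{The question}

For $d=2$ a flag is a point of $\mathbb{CP}^1=\partial\mathbb H^3$, and both transversality and general position mean that the points are pairwise distinct. So $\xi$ assigns, equivariantly, a geodesic of $\mathbb H^3$ to each leaf and an ideal triangle of $\mathbb H^3$ to each plaque. The meaning of the contraction is clearest on a closed leaf.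

\begin{example}\label{ex:closedleaf}
Let $c$ be a closed leaf of $\lambda$ of length $|c|$, and let $v\in T^1\widetilde\lambda$ and $\gamma\in\Gamma$ satisfy $\phi_{|c|}v=\gamma v$. A lift of $\rho(\gamma)$ preserves each line $\ell_j(v)$ and acts on it by an eigenvalue $\mu_j$. For $u\in\mathrm{Hom}(\ell_{i+1}(v),\ell_i(v))$, the equivariance \eqref{eq:equivariant} gives
\[
\|u\|_{\phi_{n|c|}v}=\|u\|_{\gamma^nv}=\|\rho(\gamma)^{-n}u\rho(\gamma)^n\|_v=|\mu_{i+1}/\mu_i|^n\,\|u\|_v .
\]
Comparing with \eqref{eq:contraction} as $n\to\infty$ yields $|\mu_{i+1}|\le e^{-\nu|c|}|\mu_i|$. The eigenvalues of $\rho(\gamma)$ have distinct moduli, with gaps that are exponential in the length of $c$.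
\end{example}

Three facts are known about the position of $\mathfrak R(\lambda,d)$ in $\mathfrak X(\Gamma,G)$.
\begin{itemize}
\item[(F1)] $\mathfrak R(\lambda,d)$ is real-analytically diffeomorphic to $\mathbb R^{(d^2-1)(2g-2)}\times(\mathbb R/2\pi\mathbb Z)^{(d^2-1)(2g-2)}\times\mathbb Z_d$.
\item[(F2)] $\mathfrak X(\Gamma,G)$ has $d$ connected components.
\item[(F3)] Each connected component of $\mathfrak X(\Gamma,G)$ contains exactly one connected component of $\mathfrak R(\lambda,d)$.
\end{itemize}
The problem we answer comes from the paper of Maloni, Martone, Mazzoli and Zhang \cite{MMMZ}: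
\begin{quote}
\emph{Is $\mathfrak R(\lambda,d)$ dense in $\mathfrak X(\Gamma,G)$ for every maximal geodesic lamination $\lambda$?}
\end{quote}
One would guess that it is. By (F1)--(F3), each component of $\mathfrak X(\Gamma,G)$ contains a single connected open piece of $\mathfrak R(\lambda,d)$ with global coordinates. The conditions that one can test directly look generic: triples of flags in general position are open and dense among triples, and elements whose eigenvalues have distinct moduli are open and dense in $G$. The guess overlooks the uniformity in \eqref{eq:contraction}. We will see that this uniformity forces eigenvalue gaps as in Example~\ref{ex:closedleaf} not only on closed leaves but on every long closed geodesic that runs close to $\lambda$. For a suitable $\lambda$ these infinitely many growth conditions fail on a whole open set.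

\subsection{The result}

The obstruction applies to a condition weaker than the $\lambda$-Borel Anosov property, in which only one gap is required.

\begin{definition}\label{def:dominated}
Let $1\le i\le d-1$. A representation $\rho:\Gamma\to G$ has a \emph{dominated splitting of index $i$ along $\lambda$} if there are continuous, $\rho$-equivariant, $\phi_t$-invariant families of subspaces
\[
\mathbb C^d=E^+(v)\oplus E^-(v),\qquad v\in T^1\widetilde\lambda,\qquad \dim E^+(v)=i,
\]
and constants $C,\nu>0$ such that $\|u\|_{\phi_tv}\le Ce^{-\nu t}\|u\|_v$ for all $t\ge0$, $v\in T^1\widetilde\lambda$ and $u\in\mathrm{Hom}(E^-(v),E^+(v))$.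
\end{definition}

The definition does not depend on the family of norms \eqref{eq:equivariant}. It is invariant under conjugation: for $h\rho h^{-1}$ use the subspaces $hE^\pm(v)$ and the norms $\|h^{-1}\cdot\|_v$. A $\lambda$-Borel Anosov representation has a dominated splitting of every index (Lemma~\ref{lem:borel}).

\begin{theorem}\label{thm:main}
Let $g\ge2$. There is a maximal geodesic lamination $\lambda$ on $S$ such that for every $d\ge 2$ and every connected component $\mathfrak X_0$ of $\mathfrak X(\Gamma,\mathrm{PGL}_d(\mathbb C))$ there is a non-empty open set $\mathcal V\subset\mathfrak X_0$ with $\mathcal V\cap\mathfrak R(\lambda,d)=\emptyset$. Moreover, no $\rho$ with $[\rho]\in\mathcal V$ has, for any $1\le i\le d-1$, a dominated splitting of index $i$ along $\lambda$. In the component of the trivial representation, $\mathcal V$ may be taken to be a neighborhood of the trivial class.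
\end{theorem}

The answer to the question is therefore negative for every $g\ge2$ and $d\ge2$. One lamination works for all $d$, and density fails in each of the $d$ components. What fails to be dense is already domination of a single index; hyperconvexity plays no role. We make no claim about which laminations have $\mathfrak R(\lambda,d)$ dense.

Section~\ref{sec:model} shows the idea in a linear model. Section~\ref{sec:gaps} proves that domination forces eigenvalue gaps on nearby closed geodesics. Section~\ref{sec:curves} constructs the curves and the lamination, Section~\ref{sec:commutators} contains the estimate on iterated commutators, and Section~\ref{sec:proof} assembles the proof.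

\subsection{Conventions}

We write $[f,h]=fhf^{-1}h^{-1}$, so that $[f,h]^{-1}=[h,f]$. For $h\in G$ let $q(h)\ge1$ be the ratio of the largest to the smallest modulus of an eigenvalue of a lift of $h$. The function $q$ is continuous and conjugation invariant, and $q(h^{-1})=q(h)$. Every $\gamma\in\Gamma\setminus\{1\}$ represents a closed geodesic $c$, whose length $|c|$ is the translation length of $\gamma$ on its axis, and $c$ determines $\gamma$ up to conjugation and inversion; so $q(\rho(\gamma))$ depends only on $c$. Only finitely many closed geodesics have length below a given bound.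

We use Cauchy's estimate in the following form. If $u$ is a holomorphic map from the open ball of radius $s$ about $x$ in a finite-dimensional complex normed space to another such space, and $\|u\|\le M$, then $\|Du(x)\|\le M/s$. This is the one-variable estimate applied to $z\mapsto f(u(x+zh))$, for $h$ a unit vector and $f$ a linear functional of norm one.

\section{The idea in a linear model}\label{sec:model}

We want closed geodesics $c_n$ with $|c_n|\to\infty$ on which $q\circ\rho$ stays bounded for \emph{every} $\rho$ in an open set. If we do not ask the geodesics to be simple, commutators of matrices provide them.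

For $x\in\mathrm{GL}_d(\mathbb C)$ put $|x|=\max(\|x-1\|,\|x^{-1}-1\|)$, with the operator norm. From
\begin{equation}\label{eq:linear}
[x,y]-1=(xy-yx)x^{-1}y^{-1},\qquad xy-yx=(x-1)(y-1)-(y-1)(x-1),
\end{equation}
and the same identities for $[y,x]$ we get $|[x,y]|\le 2|x||y|(1+|x|)(1+|y|)$. If $|x|,|y|\le\frac18$, the right side is at most $2\cdot\frac18\cdot\frac{81}{64}|x|\le\frac13|x|$. Hence, starting from $|x_0|,|x_1|\le\frac18$, the sequence $x_{n+1}=[x_n,x_{n-1}]$ satisfies $|x_{n+1}|\le\frac13|x_n|$ for $n\ge1$, and all its terms have their eigenvalues within $\frac18$ of $1$. As words, on the other hand, the iterated commutators do not repeat.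

\begin{lemma}\label{lem:free}
Let $H$ be a free group with basis $x_0,x_1$, and let $x_{n+1}=[x_n,x_{n-1}]$ for $n\ge1$. Then $x_n\in[H,H]$ for $n\ge2$, and each conjugacy class of $H$ contains $x_n$ for only finitely many $n$.
\end{lemma}

\begin{proof}
We first show by induction that $x_n$ and $x_{n-1}$ do not commute; this holds for $n=1$. Suppose that $x=x_n$ and $y=x_{n-1}$ do not commute. The subgroup $\langle x,y\rangle$ is free, as a subgroup of a free group, and has rank $2$, being two-generated and not abelian. Finitely generated free groups are Hopfian (every surjective endomorphism is injective), so two generators of a free group of rank $2$ form a basis. In this basis $x[x,y]=xxyx^{-1}y^{-1}$ and $[x,y]x=xyx^{-1}y^{-1}x$ are different reduced words, so $x_{n+1}=[x,y]$ does not commute with $x_n$. In particular $x_n\neq1$ for all $n$.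

Let $H_1=H$, $H_{n+1}=[H_n,H]$ be the lower central series, a decreasing sequence of normal subgroups. By induction $x_n\in H_n$ for $n\geq 1$, which gives the first claim. If a conjugacy class contained $x_n$ for infinitely many $n$, it would lie in $\bigcap_nH_n$, which is trivial for a free group by Magnus' theorem. This contradicts $x_n\ne1$.
\end{proof}

Write $\Gamma=\langle a_1,b_1,\dots,a_g,b_g\mid\prod_j[a_j,b_j]\rangle$ and set $u_0=a_1$, $u_1=b_1$, $u_{n+1}=[u_n,u_{n-1}]$. The assignment $a_1,b_2\mapsto x_0$ and $b_1,a_2\mapsto x_1$, with all other generators sent to $1$, kills the relator and defines a homomorphism $\Gamma\to H$ with $u_n\mapsto x_n$. By Lemma~\ref{lem:free} each closed geodesic is represented by only finitely many $u_n$, so the lengths of the geodesics of the $u_n$ tend to infinity. If $\rho(a_1)$ and $\rho(b_1)$ have lifts $x_0,x_1$ with $|x_0|,|x_1|\le\frac18$, which holds on a neighborhood of the trivial representation, then $q(\rho(u_n))\le\frac97$ for all $n$.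

This is the phenomenon we need, but nothing makes the geodesics of the $u_n$ simple, and only for simple geodesics do we know that a limit is a lamination. The remedy is to take commutators in a group that preserves simplicity. Homeomorphisms of $S$ send a simple closed curve $\alpha$ to simple closed curves, and they act on representations by precomposition. If $w_n$ are homeomorphisms whose action stays close to the identity on an open set $V$ of representations, then $\rho(w_n\alpha)=(\rho\circ w_n)(\alpha)$ stays bounded for $\rho\in V$. So we need two homeomorphisms $w_0,w_1$ that act close to the identity near a base representation, a nonlinear version of \eqref{eq:linear}, and a proof that the curves $w_n(\alpha)$ do not repeat.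

The action is by nonlinear holomorphic maps fixing the base point, and ``close to the identity'' will mean tangent to the identity there. Powers of one such map are of no use: the $n$-th iterate of $z\mapsto z/(1-z)=z+z^2+\cdots$ is $z\mapsto z/(1-nz)$, which has a pole at $1/n$. Commutators behave better. If $f(z)=z+az^{k+1}+\cdots$ and $h(z)=z+bz^{l+1}+\cdots$ are polynomials with only these two terms, then $f(h(z))-h(f(z))=ab(k-l)z^{k+l+1}+\cdots$, so the orders of tangency add. A growing order of tangency does not by itself control a fixed ball; that control is the content of Section~\ref{sec:commutators}.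

\section{Domination forces eigenvalue gaps near the lamination}\label{sec:gaps}

In this section $\lambda$ is any maximal lamination and $\rho:\Gamma\to G$ is fixed, together with norms \eqref{eq:equivariant}.

\begin{lemma}\label{lem:borel}
If $\rho$ is $\lambda$-Borel Anosov, it has a dominated splitting of index $i$ along $\lambda$ for every $1\le i\le d-1$.
\end{lemma}

\begin{proof}
Put $E^+=\bigoplus_{j\le i}\ell_j$ and $E^-=\bigoplus_{k>i}\ell_k$. These families are continuous, equivariant and flow invariant because the $\ell_j$ are. We may take $C\ge1$ and the same $C,\nu$ in \eqref{eq:contraction} for all indices. For $j<k$, every linear map $\ell_k\to\ell_j$ is a composition $\ell_k\to\ell_{k-1}\to\dots\to\ell_j$, and for maps between lines the norm of a composition is the product of the norms. So from $v$ to $\phi_tv$ the norm on $\mathrm{Hom}(\ell_k,\ell_j)$ is multiplied by at most $C^{k-j}e^{-\nu(k-j)t}\le C^{d-1}e^{-\nu t}$.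

Let $\pi_j(v)$ be the projection onto $\ell_j(v)$ along the other lines. The function $\|\pi_j(v)\|_v$ is continuous and $\Gamma$-invariant, hence bounded by some $M$ on $T^1\widetilde\lambda$. For $u:E^-\to E^+$ let $u_{jk}=\pi_ju|_{\ell_k}$, so that $u=\sum_{j\le i<k}u_{jk}\pi_k$ on $E^-$. At every $v$ we have $\|u_{jk}\|_v\le M\|u\|_v$ and $\|u\|_v\le d^2M\max\|u_{jk}\|_v$. Therefore $\|u\|_{\phi_tv}\le d^2M^2C^{d-1}e^{-\nu t}\|u\|_v$.
\end{proof}

\begin{proposition}\label{prop:gap}
Suppose that $\rho$ has a dominated splitting of index $i$ along $\lambda$. Then there are $t_0>0$ and an open neighborhood $\mathcal N_1$ of $T^1\lambda$ in $T^1S$ with the following property. If $c$ is a closed geodesic of length $|c|\ge t_0$ all of whose unit tangent vectors lie in $\mathcal N_1$, and $\gamma\in\Gamma$ represents $c$, then $q(\rho(\gamma))\ge7^{\lfloor|c|/t_0\rfloor}$.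
\end{proposition}

The difficulty is that $c$ is not a leaf, so the splitting is not defined along $c$, and a continuous extension of the splitting is not flow invariant. But near $T^1\lambda$ and for bounded times an extension is almost invariant, and over a time $t\geq t_0$ the domination is strong enough to absorb the error. The case $d=2$ shows how to use this. A matrix $h=(p_{jk})$ acts on the lines $\mathbb C\cdot(1,y)$ by the M\"obius map $y\mapsto(p_{21}+p_{22}y)/(p_{11}+p_{12}y)$. At a fixed point $y^*$ the vector $(1,y^*)$ is an eigenvector with eigenvalue $\mu=p_{11}+p_{12}y^*$, and the derivative is $\det(h)/\mu^2=\mu'/\mu$, where $\mu'$ is the other eigenvalue. If the map is a composition of $k$ M\"obius maps, each sending the unit disk into the disk of radius $\frac18$, then it has a fixed point, Cauchy's estimate bounds the derivative of each factor by $\frac{1/8}{7/8}=\frac17$ on the small disk, and $|\mu'/\mu|\le7^{-k}$. The proof cuts $c$ into $k$ segments and attaches such a map to each.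

\begin{proof}
\emph{Step 1: extending the splitting.} Let $P_0(v)$ be the projection onto $E^+(v)$ along $E^-(v)$. It is a continuous section, over the compact set $T^1\lambda$, of the vector bundle $(T^1\widetilde S\times\mathrm{End}(\mathbb C^d))/\Gamma$ over $T^1S$, where $\Gamma$ acts on the second factor by conjugation. By the Tietze extension theorem in local trivializations and a partition of unity, $P_0$ extends to a continuous section over $T^1S$. The extension need not consist of projections, and we correct it as follows. For a matrix $M$ with no eigenvalue on the circle $|z-1|=\frac12$, the integral $\frac1{2\pi i}\oint_{|z-1|=1/2}(z-M)^{-1}dz$ is the projection onto the sum of the generalized eigenspaces with eigenvalue inside the circle along the sum of the others. It depends continuously on $M$, commutes with conjugation, and equals $M$ when $M$ is a projection. Applying it to $P_0(v)$ on the open set where $P_0(v)$ has no eigenvalue on the circle, we obtain a continuous equivariant family of projections $P(v)$ that agrees with $P_0$ over $T^1\lambda$. The rank of $P(v)$ is its trace, so it is locally constant, and it equals $i$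 on an open neighborhood $\mathcal N$ of $T^1\lambda$. For $v$ in the preimage $\widetilde{\mathcal N}$ of $\mathcal N$ set $E^+(v)=\operatorname{im}P(v)$ and $E^-(v)=\ker P(v)$.

\emph{Step 2: almost invariance.} For $v,\phi_tv\in\widetilde{\mathcal N}$ write the identity map of $\mathbb C^d$ as a block matrix
\[
\begin{pmatrix}p_{11}&p_{12}\\ p_{21}&p_{22}\end{pmatrix}:\ E^+(\phi_tv)\oplus E^-(\phi_tv)\longrightarrow E^+(v)\oplus E^-(v).
\]
Operator norms of the blocks are taken with $\|\cdot\|_{\phi_tv}$ on $E^\pm(\phi_tv)$ and $\|\cdot\|_v$ on $E^\pm(v)$. Let $v\in T^1\widetilde\lambda$ and $t\ge0$. Then $p_{12}=p_{21}=0$, while $p_{11}$ and $p_{22}$ are identity maps measured in two different norms, and we claim that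
\begin{equation}\label{eq:rankone}
\|p_{22}\|\,\|p_{11}^{-1}\|=\sup_{b\in E^-(v)\setminus0}\frac{\|b\|_v}{\|b\|_{\phi_tv}}\ \sup_{a\in E^+(v)\setminus0}\frac{\|a\|_{\phi_tv}}{\|a\|_v}\le Ce^{-\nu t}.
\end{equation}
Indeed, apply Definition~\ref{def:dominated} to the rank one map $u(b)=f(b)a$ with $a\in E^+(v)$ and $f\in E^-(v)^*$. Its norm is $\|a\|\,\|f\|^*$ in either norm, and $\sup_f\|f\|^*_{\phi_tv}/\|f\|^*_v$ is the norm of the transpose of $p_{22}$, which equals $\|p_{22}\|$. Inequality \eqref{eq:rankone} says that, along the flow, every vector of $E^+$ shrinks exponentially relative to every vector of $E^-$.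

Choose $t_0>0$ with $Ce^{-\nu t_0}\le\frac1{16}$. Consider the conditions on $(v,t)$:
\begin{equation}\label{eq:open}
\begin{gathered}
v,\phi_tv\in\widetilde{\mathcal N},\qquad p_{11}\text{ is invertible},\\
\|p_{21}\|\,\|p_{11}^{-1}\|<\tfrac1{100},\qquad\|p_{12}\|\,\|p_{11}^{-1}\|<\tfrac1{100},\qquad\|p_{22}\|\,\|p_{11}^{-1}\|<\tfrac1{15}.
\end{gathered}
\end{equation}
They are $\Gamma$-invariant by \eqref{eq:equivariant}, and they are open because the subspaces and the norms vary continuously. So they define an open set $W\subset T^1S\times\mathbb R$, which contains $T^1\lambda\times[t_0,2t_0]$ by \eqref{eq:rankone}. Since $[t_0,2t_0]$ is compact, the set $\mathcal N_1=\{v:\{v\}\times[t_0,2t_0]\subset W\}$ is open (the tube lemma), and it contains $T^1\lambda$. Let $\widetilde{\mathcal N}_1$ be its preimage.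

\emph{Step 3: the change of chart contracts.} For $v\in\widetilde{\mathcal N}$ let $\Delta(v)$ be the closed unit ball of $\mathrm{Hom}(E^+(v),E^-(v))$ for $\|\cdot\|_v$. We view $y\in\Delta(v)$ as the $i$-dimensional subspace $\mathrm{graph}(y)=\{a+ya:a\in E^+(v)\}$. Let $v\in\widetilde{\mathcal N}_1$, $t\in[t_0,2t_0]$ and $y\in\Delta(\phi_tv)$. The vector $a+ya$, with $a\in E^+(\phi_tv)$, has components $(p_{11}+p_{12}y)a\in E^+(v)$ and $(p_{21}+p_{22}y)a\in E^-(v)$. We have $p_{11}+p_{12}y=(1+p_{12}yp_{11}^{-1})p_{11}$ with $\|p_{12}yp_{11}^{-1}\|\le\frac1{100}$, so this map is invertible and $\mathrm{graph}(y)$ is the graph over $E^+(v)$ of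
\[
f(y)=(p_{21}+p_{22}y)\,p_{11}^{-1}\,(1+p_{12}yp_{11}^{-1})^{-1},\qquad\|f(y)\|\le\frac{1/100+1/15}{1-1/100}<\frac18 .
\]
Thus $f:\Delta(\phi_tv)\to\Delta(v)$ is continuous, holomorphic on the interior, and takes values of norm less than $\frac18$. If $\|y\|\le\frac18$, the open ball of radius $\frac78$ about $y$ lies in the domain, and Cauchy's estimate gives $\|Df(y)\|\le\frac17$.

\emph{Step 4: going around $c$.} Let $k=\lfloor|c|/t_0\rfloor\ge1$ and $t_1=|c|/k$. Since $kt_0\le|c|<(k+1)t_0\le2kt_0$, we have $t_1\in[t_0,2t_0)$. Let $v_0$ be tangent to the axis of $\gamma$ with $\phi_{|c|}v_0=\gamma v_0$, and put $v_j=\phi_{jt_1}v_0\in\widetilde{\mathcal N}_1$, so that $v_k=\gamma v_0$. Let $f_j:\Delta(v_j)\to\Delta(v_{j-1})$ be the maps of Step 3, and let $h$ be a lift of $\rho(\gamma)$ to $\mathrm{SL}_d(\mathbb C)$. By equivariance $R(y)=hyh^{-1}$ is the restriction of a linear isometry and maps $\Delta(v_0)$ onto $\Delta(v_k)$, with $\mathrm{graph}(R(y))=h\cdot\mathrm{graph}(y)$. The maps $f_j$ do not change the graph as a subspace of $\mathbb C^d$. Hence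
\[
\Psi=f_1\circ\dots\circ f_k\circ R:\Delta(v_0)\to\Delta(v_0)
\]
satisfies $\mathrm{graph}(\Psi(y))=h\cdot\mathrm{graph}(y)$. By Brouwer's theorem $\Psi$ has a fixed point $y^*$ in the compact convex set $\Delta(v_0)$. It lies in the image of $f_1$, so $\|y^*\|<\frac18$. The same bound holds for $R(y^*)$ and for its successive images under $f_k,f_{k-1},\dots$, and the chain rule gives $\|D\Psi(y^*)\|\le7^{-k}$.

\emph{Step 5: reading off eigenvalues.} The subspace $Y=\mathrm{graph}(y^*)$ is $h$-invariant and complementary to $E^-(v_0)$. In the decomposition $Y\oplus E^-(v_0)$ the map $h$ has blocks $h_{11},h_{12},h_{22}$ and $h_{21}=0$, so the eigenvalues of $h_{11}$ and $h_{22}$ are eigenvalues of $h$. The graph of $y^*+z$ over $E^+(v_0)$ is the graph over $Y$ of $z'=z\circ P(v_0)|_Y$, and $z\mapsto z'$ is a linear isomorphism onto $\mathrm{Hom}(Y,E^-(v_0))$. In the coordinate $z'$ the map $\Psi$ is $z'\mapsto h_{22}z'(h_{11}+h_{12}z')^{-1}$, with derivative $z'\mapsto h_{22}z'h_{11}^{-1}$ at $0$. The eigenvalues of this derivative are the quotients $\mu'/\mu$, with $\mu$ an eigenvalue of $h_{11}$ and $\mu'$ one of $h_{22}$; both exist because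 $1\le i\le d-1$. They are eigenvalues of $D\Psi(y^*)$, so $|\mu'/\mu|\le7^{-k}$ and $q(\rho(\gamma))\ge7^k$.
\end{proof}

The time $t_0$ and the neighborhood $\mathcal N_1$ depend on $\rho$. For this reason we will test a whole open set of representations not on one closed geodesic but on a sequence that eventually enters every neighborhood of $T^1\lambda$.

\section{Two Dehn twists and the lamination}\label{sec:curves}

\subsection{The surface with a disk removed}

The space $\mathrm{Hom}(\Gamma,G)$ is cut out of $G^{2g}$ by an equation whose derivative vanishes at the trivial representation, while Cauchy's estimate needs balls in a manifold. We therefore let the twists act on the representations of a free group. Let $\Sigma$ be the complement of an open disk in $S$, let $p\in\partial\Sigma$, and let $\Pi=\pi_1(\Sigma,p)$. It is free on standard generators $a_1,b_1,\dots,a_g,b_g$, the boundary loop is $\partial=\prod_j[a_j,b_j]$, and $\Gamma=\pi_1(S,p)$ is the quotient of $\Pi$ by the normal closure of $\partial$. A homeomorphism of $\Sigma$ that fixes $\partial\Sigma$ pointwise induces an automorphism of $\Pi$ fixing $\partial$, denoted by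 the same letter. Extended by the identity over the disk, it defines an element of the mapping class group $\mathrm{Mod}(S)$ of isotopy classes of orientation-preserving homeomorphisms of $S$.

To reach all components of $\mathfrak X(\Gamma,G)$ we need base representations other than the trivial one. They will send $a_1,b_1$ to commuting elements and the other generators to $1$. All of them kill the normal subgroup
\[
K=\ker\bigl(\Pi\to\mathbb Z^2\bigr),
\]
where the homomorphism records the exponent sums of $a_1$ and $b_1$. Note that $[\Pi,\Pi]\subset K$, that $a_j,b_j\in K$ for $j\ge2$, and that $[K,K]$ is normal in $\Pi$. A reader interested only in the trivial representation may replace $K$ by $\Pi$.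

\subsection{Twists about curves that cut off a torus}

Recall that the Dehn twist $T_\theta$ about a simple closed curve $\theta$ is the identity outside an annular neighborhood $S^1\times[0,1]$ of $\theta$, parametrized compatibly with the orientation, and is $(z,s)\mapsto(e^{2\pi is}z,s)$ on it. Its class in $\mathrm{Mod}(S)$ depends only on the isotopy class of $\theta$, and $hT_\theta h^{-1}=T_{h(\theta)}$ for $h\in\mathrm{Mod}(S)$. The geometric intersection number $i(\theta,\theta')$ is the least number of intersection points of curves isotopic in $S$ to $\theta$ and $\theta'$. For essential simple closed curves we use two facts: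
\begin{itemize}
\item[(T1)] $i(T_\theta(\theta'),\theta')=i(\theta,\theta')^2$ \cite[Prop.~3.2]{FM};
\item[(T2)] if $i(\theta,\theta')\ge2$, then $T_\theta$ and $T_{\theta'}$ generate a free subgroup of rank $2$ of $\mathrm{Mod}(S)$ \cite[Thm.~3.14]{FM}.
\end{itemize}

For a one-holed torus $Q$ in the interior of $\Sigma$, the image of $\pi_1(Q)$ in $\Pi$ is defined up to conjugacy, so it makes sense to say that it lies in a normal subgroup.

\begin{lemma}\label{lem:twist}
Let $Q$ be a one-holed torus in the interior of $\Sigma$ with boundary $\theta$, and let $J$ be a normal subgroup of $\Pi$ that contains $\pi_1(Q)$. Then $x^{-1}T_\theta^{\pm1}(x)\in[J,J]$ for all $x\in\Pi$.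
\end{lemma}

\begin{proof}
Support the twist in a collar of $\theta$ outside $Q$, and let $\Sigma'$ be the closure of the complement of $Q$ and the collar; it is connected and contains $\partial\Sigma$. Let $\zeta$ be an arc from $p$ to a point of $\theta$ that runs in $\Sigma'$ and then crosses the collar once. Let $\Pi_Q$ be the group of classes $\zeta l\zeta^{-1}$ with $l$ a loop in $Q$, and put $\hat\theta=\zeta\theta\zeta^{-1}\in\Pi_Q$. By van Kampen's theorem $\Pi$ is generated by $\Pi_Q$ and by loops in $\Sigma'$. The twist fixes loops in $\Sigma'$ and loops in $Q$, and it sends $\zeta$ to an arc homotopic to $\zeta\theta^{e}$ with endpoints fixed, for some sign $e=\pm1$. Hence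
\begin{equation}\label{eq:twist}
T_\theta(x)=x\ \text{ for loops $x$ in }\Sigma',\qquad T_\theta(x)=\hat\theta^{e}x\,\hat\theta^{-e}\ \text{ for }x\in\Pi_Q .
\end{equation}
In particular $T_\theta$ fixes $\hat\theta$, so $T_\theta^{\pm1}$ preserve the normal closure $\hat N$ of $\hat\theta$, and by \eqref{eq:twist} they induce the identity on the generators of $\Pi/\hat N$. Thus $x^{-1}T_\theta^{\pm1}(x)\in\hat N$ for all $x$. The boundary of a one-holed torus is the commutator of two generators of its group, so $\hat\theta\in[\Pi_Q,\Pi_Q]\subset[J,J]$. Since $[J,J]$ is normal in $\Pi$, it contains $\hat N$.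
\end{proof}

Let $Q_0$ be the second handle: a one-holed torus in the interior of $\Sigma$ with $\pi_1(Q_0)$ conjugate to $\langle a_2,b_2\rangle\subset K$. Let $\alpha=\partial Q_0$. It separates $S$ into surfaces of genus $1$ and $g-1\ge1$, so it is essential in $S$. We need a second curve $\beta$ that intersects $\alpha$, for (T2), and that bounds a torus with group in $K$, for Lemma~\ref{lem:twist}. The image of $\alpha$ under a homeomorphism preserving $K$ has the second property, and a twist about a separating curve preserves $K$. So we first produce a separating curve that crosses $\alpha$ and then twist $\alpha$ about it.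

Fix two points of $\alpha$. On each side of $\alpha$ in $S$ join them by an arc in the interior of $\Sigma$ that does not separate that side; this is possible since both sides have positive genus. The union of the arcs is a simple closed curve $\beta_0$ meeting $\alpha$ twice. A non-separating arc cuts off no disk, so $\alpha$ and $\beta_0$ form no bigon, and $i(\alpha,\beta_0)=2$ by the bigon criterion. Put
\[
\beta_1=T_{\beta_0}(\alpha)=\partial\,T_{\beta_0}(Q_0),\qquad\beta=T_{\beta_1}(\alpha)=\partial\,T_{\beta_1}(Q_0).
\]
By (T1), $i(\alpha,\beta_1)=4$ and $i(\alpha,\beta)=16$.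

\begin{lemma}\label{lem:KK}
For $\psi\in\{T_\alpha^{\pm1},T_\beta^{\pm1}\}$ and all $x\in\Pi$ we have $x^{-1}\psi(x)\in[K,K]$.
\end{lemma}

\begin{proof}
For $T_\alpha^{\pm1}$ apply Lemma~\ref{lem:twist} to $Q_0$ and $J=K$. The same lemma, applied to $T_{\beta_0}(Q_0)$ and $J=\Pi$, shows that $T_{\beta_1}$ acts trivially on $\Pi/[\Pi,\Pi]$. Since $K$ contains $[\Pi,\Pi]$, it follows that $T_{\beta_1}(K)=K$. The group of the torus $T_{\beta_1}(Q_0)$ is $T_{\beta_1}(\pi_1(Q_0))\subset K$, and Lemma~\ref{lem:twist} with $J=K$ gives the claim for $T_\beta^{\pm1}$.
\end{proof}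

\subsection{The curves $w_n(\alpha)$}

Define homeomorphisms of $\Sigma$ fixing $\partial\Sigma$ pointwise by
\[
w_0=T_\alpha,\qquad w_1=T_\beta,\qquad w_{n+1}=[w_n,w_{n-1}]\quad(n\ge1).
\]
Distinct mapping classes can send $\alpha$ to the same curve; for instance every power of $T_\alpha$ fixes $\alpha$. Within the commutator subgroup this does not happen.

\begin{lemma}\label{lem:distinct}
Each isotopy class of curves in $S$ contains $w_n(\alpha)$ for only finitely many $n$.
\end{lemma}

\begin{proof}
Let $\bar w_n\in\mathrm{Mod}(S)$ be the class of $w_n$. Since $i(\alpha,\beta)\ge2$, the classes $\bar w_0,\bar w_1$ generate a free group $H$ of rank $2$ by (T2), and they form a basis of $H$ by the Hopf property. By Lemma~\ref{lem:free}, $\bar w_n\in[H,H]$ for $n\ge2$, and each element of $H$ equals $\bar w_n$ for only finitely many $n$. It suffices to show that if $n,m\ge2$ and $w_n(\alpha)$ is isotopic to $w_m(\alpha)$, then $\bar w_n=\bar w_m$. The class $h=\bar w_m^{-1}\bar w_n\in[H,H]$ fixes the isotopy class of $\alpha$, so $hT_\alpha h^{-1}=T_{h(\alpha)}=T_\alpha$ in $\mathrm{Mod}(S)$. In a free group the centralizer of a basis element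 is the cyclic group it generates, so $h=\bar w_0^{\,k}$ for some $k$. The image of $\bar w_0$ in $H/[H,H]\cong\mathbb Z^2$ has infinite order, so $k=0$.
\end{proof}

\subsection{The lamination}

Every essential simple closed curve in $S$ is isotopic to a unique simple closed geodesic. Let $c_n$ be the one isotopic to $w_n(\alpha)$, and let $T^1c_n\subset T^1S$ be the compact set of its unit tangent vectors, in both directions.

\begin{proposition}\label{prop:lamination}
There are a maximal geodesic lamination $\lambda$ and a subsequence $(n_s)$ such that $|c_{n_s}|\to\infty$ and, for every open set $\mathcal N_1\supset T^1\lambda$, we have $T^1c_{n_s}\subset\mathcal N_1$ for all large $s$.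
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:distinct} each of the finitely many closed geodesics of length below a given bound equals $c_n$ for finitely many $n$, so $|c_n|\to\infty$. The non-empty compact subsets of the compact metric space $T^1S$ form a compact space in the Hausdorff distance. So along a subsequence $(n_s)$ the sets $T^1c_{n_s}$ converge to a non-empty compact set $\Lambda$, which consists of the limits of sequences $v_s\in T^1c_{n_s}$. Like the sets $T^1c_n$, it is invariant under the flow and under $v\mapsto-v$.

Suppose that $v,v'\in\Lambda$ have the same base point and $v'\ne\pm v$. Short geodesic segments centered at that point and tangent to $v$ and $v'$ cross transversely. If $v_s\to v$ and $v'_s\to v'$ with $v_s,v_s'\in T^1c_{n_s}$, the segments of the same length tangent to $v_s$ and $v'_s$ also cross transversely for large $s$, which is impossible in the simple geodesic $c_{n_s}$. Hence over each point of the projection $\lambda_0\subset S$ of $\Lambda$ there are exactly two opposite vectors of $\Lambda$. It follows that the geodesics tangent to vectors of $\Lambda$ are simple and that any two of them are disjoint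 or equal. As $\lambda_0$ is compact, it is a geodesic lamination, and $T^1\lambda_0=\Lambda$.

Every geodesic lamination is contained in a maximal one; see for example \cite{CEG}. Let $\lambda\supset\lambda_0$ be maximal. An open set $\mathcal N_1\supset T^1\lambda$ contains a metric neighborhood of the compact set $\Lambda$, hence contains $T^1c_{n_s}$ for large $s$.
\end{proof}

From now on $\lambda$ is this lamination. Its construction did not involve $d$, and any maximal lamination containing $\lambda_0$ serves equally well.

\section{Iterated commutators of maps tangent to the identity}\label{sec:commutators}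

Evaluation on the generators identifies $\mathrm{Hom}(\Pi,G)$ with $G^{2g}$, a complex manifold of dimension $m=2g(d^2-1)$, and $\mathrm{Hom}(\Gamma,G)$ with the closed subset of those $\tau$ with $\tau(\partial)=1$. For $x\in\Pi$ the map $\tau\mapsto\tau(x)$ is a word in the coordinates and their inverses, hence holomorphic. For $\psi\in\mathrm{Aut}(\Pi)$ put $\Phi_\psi(\tau)=\tau\circ\psi^{-1}$. Then $\Phi_{\psi\psi'}=\Phi_\psi\Phi_{\psi'}$, and each $\Phi_\psi$ is a biholomorphism of $G^{2g}$. In particular $\Phi_{w_{n+1}}=[\Phi_{w_n},\Phi_{w_{n-1}}]$.

Fix a base point $\sigma\in\mathrm{Hom}(\Pi,G)$ with $\sigma|_K=1$.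

\begin{lemma}\label{lem:tangent}
For $\psi\in\{T_\alpha^{\pm1},T_\beta^{\pm1}\}$ we have $\Phi_\psi(\sigma)=\sigma$ and $D\Phi_\psi(\sigma)=\mathrm{id}$.
\end{lemma}

\begin{proof}
The commutator map $G\times G\to G$ is constant equal to $1$ on $G\times\{1\}$ and on $\{1\}\times G$, so its derivative at $(1,1)$ is zero. For $k,k'\in K$ the maps $\tau\mapsto\tau(k)$ and $\tau\mapsto\tau(k')$ take the value $1$ at $\sigma$, so $\tau\mapsto\tau([k,k'])$ has value $1$ and derivative zero at $\sigma$. Every $\kappa\in[K,K]$ is a product of such commutators, so by the chain rule $\tau\mapsto\tau(\kappa)$ has value $1$ and derivative zero at $\sigma$. For a generator $x$ of $\Pi$, Lemma~\ref{lem:KK} gives $\psi^{-1}(x)=x\kappa$ with $\kappa\in[K,K]$. The corresponding coordinate of $\Phi_\psi(\tau)$ is $\tau(x)\tau(\kappa)$, which has the same value and the same derivative at $\sigma$ as $\tau(x)$.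
\end{proof}

Both requirements on $\alpha$ and $\beta$ are used here. For a twist about a non-separating curve, such as $b_1\mapsto b_1a_1$ with the other generators fixed, the coordinate $\tau(b_1)$ is multiplied by $\tau(a_1)^{\pm1}$, and the derivative at the trivial representation is not the identity. And the tori must have their groups in the kernel of $\sigma$ for the proof to apply: at $(h,1)$ the derivative of the commutator map in the second variable is $\mathrm{Ad}(h)-1$, which is non-zero for $h\neq1$ in $G$.

Let $B_R=\{y\in\mathbb C^m:|y|<R\}$, and let $\chi:U\to B_{r_0}$ be a holomorphic chart of $G^{2g}$ onto a ball, with $\chi(\sigma)=0$. We identify $U$ with $B_{r_0}$ through $\chi$. For $0<R\le r_0$, a biholomorphism $f$ of $G^{2g}$ is \emph{$(\eta,R)$-small} if $f$ and $f^{-1}$ map $B_R$ into $U$ and $|f^{\pm1}(y)-y|\le\eta$ for all $y\in B_R$. Such a map is also $(\eta',R')$-small for $\eta'\ge\eta$ and $R'\le R$.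

The next lemma replaces \eqref{eq:linear}. For nonlinear maps, $fh-hf$ is controlled by the displacement of one map times the \emph{derivative} of the displacement of the other. Holomorphy enters at this point: it bounds the derivative by the displacement, at the price of a factor $1/\delta$ and of a loss of radius proportional to $\delta$.

\begin{lemma}\label{lem:commutator}
Let $f$ be $(\epsilon,R)$-small and $h$ be $(\eta,R)$-small, where $\epsilon,\eta\le\delta$ and $4\delta<R<r_0$. Then $[f,h]$ is $(2\epsilon\eta/\delta,\,R-4\delta)$-small.
\end{lemma}

\begin{proof}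
Write $f=\mathrm{id}+u$ and $h=\mathrm{id}+v$ on $B_R$, with $|u|\le\epsilon$ and $|v|\le\eta$. By Cauchy's estimate $\|Du\|\le\epsilon/\delta$ and $\|Dv\|\le\eta/\delta$ on $B_{R-\delta}$. Let $x\in B_{R-2\delta}$. The points $x$, $f(x)$ and $h(x)$ lie in $B_{R-\delta}$, so $fh(x)$ and $hf(x)$ lie in $U$ and
\[
fh(x)-hf(x)=\bigl[u(x+v(x))-u(x)\bigr]-\bigl[v(x+u(x))-v(x)\bigr].
\]
The ball $B_{R-\delta}$ is convex, so the mean value inequality bounds the norm of the right side by $\frac\epsilon\delta\eta+\frac\eta\delta\epsilon$. Now let $y\in B_{R-4\delta}$. Then $h^{-1}(y)\in B_{R-3\delta}$ and $x=f^{-1}h^{-1}(y)\in B_{R-2\delta}$. We have $hf(x)=y$ and $fh(x)=[f,h](y)$. Thus $[f,h](y)\in U$ and $|[f,h](y)-y|\le2\epsilon\eta/\delta$. The hypotheses are symmetric in $f$ and $h$, so the same holds for $[h,f]=[f,h]^{-1}$.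
\end{proof}

To iterate, we need losses $\delta_n$ whose sum is less than the initial radius, so $\delta_n\to0$, and the factor $2\eta_{n-1}/\delta_n$ by which the displacement $\eta_n$ is multiplied must still be small. Displacements that decay like $4^{-n}$ and losses that decay like $2^{-n}$ are compatible, provided that the first displacements are a small fraction of the radius. Tangency to the identity provides exactly this.

\begin{proposition}\label{prop:small}
There is $r\in(0,r_0/2)$ such that $\Phi_{w_n}$ is $(4^{-n}r/256,\ r/2)$-small for every $n\ge0$.
\end{proposition}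

\begin{proof}
The four maps $\Phi_{w_0}^{\pm1},\Phi_{w_1}^{\pm1}$ fix $0$ with derivative the identity (Lemma~\ref{lem:tangent}). By Taylor's theorem there are $r_1<r_0/2$ and $C_0$ such that they map $B_{r_1}$ into $U$ and move $y\in B_{r_1}$ by at most $C_0|y|^2$. Choose $r\le r_1$, $r>0$, with $C_0r\le\frac1{1024}$. Then $\Phi_{w_0}$ and $\Phi_{w_1}$ are $(r/1024,r)$-small. Put
\[
\eta_n=\frac{r}{256}\,4^{-n},\qquad\delta_n=\frac r8\,2^{-n},\qquad R_0=R_1=r,\qquad R_{n+1}=R_n-4\delta_n\quad(n\ge1).
\]
Since $\sum_{n\ge1}4\delta_n=r/2$, we have $R_n>r/2$ for all $n$. We show by induction that $\Phi_{w_n}$ is $(\eta_n,R_n)$-small. This holds for $n=0,1$ because $\eta_0\ge\eta_1=r/1024$. Suppose it holds for $n-1$ and $n$, where $n\ge1$. Since $R_n\le R_{n-1}$, both maps are small on $B_{R_n}$. Moreover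
\[
\eta_n\le\eta_{n-1}=\frac r{64}\,4^{-n}\le\frac r{64}\,2^{-n}=\frac{\delta_n}8,\qquad4\delta_n\le\frac r4<R_n<r_0 .
\]
By Lemma~\ref{lem:commutator}, $\Phi_{w_{n+1}}=[\Phi_{w_n},\Phi_{w_{n-1}}]$ is small on $B_{R_{n+1}}$ with displacement at most $2\eta_n\eta_{n-1}/\delta_n\le\eta_n/4=\eta_{n+1}$.
\end{proof}

\section{Proof of the theorem}\label{sec:proof}

Let $\sigma\in\mathrm{Hom}(\Pi,G)$ satisfy $\sigma|_K=1$. Since $\partial\in[\Pi,\Pi]\subset K$, it lies in $\mathrm{Hom}(\Gamma,G)$. With $\chi$ and $r$ as in Section~\ref{sec:commutators}, the set
\[
V_\sigma=\mathrm{Hom}(\Gamma,G)\cap\chi^{-1}(B_{r/2})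
\]
is an open neighborhood of $\sigma$ in $\mathrm{Hom}(\Gamma,G)$.

\begin{proposition}\label{prop:nodomination}
No $\rho\in V_\sigma$ has a dominated splitting of any index $1\le i\le d-1$ along $\lambda$. In particular, no $\rho\in V_\sigma$ is $\lambda$-Borel Anosov.
\end{proposition}

\begin{proof}
Let $\hat\alpha\in\Pi$ be freely homotopic to $\alpha$. Then $w_n(\hat\alpha)$ is freely homotopic to $w_n(\alpha)$, so its image in $\Gamma$ represents $c_n$. Let $\rho\in V_\sigma$. By Proposition~\ref{prop:small}, the representation $\rho\circ w_n=\Phi_{w_n}^{-1}(\rho)$ lies in $\chi^{-1}(\overline{B_r})$, which is compact because $r<r_0$. The continuous function $\tau\mapsto q(\tau(\hat\alpha))$ is bounded on this set, so $q(\rho(w_n(\hat\alpha)))$ is bounded in $n$. If $\rho$ had a dominated splitting of some index, take $t_0$ and $\mathcal N_1$ from Proposition~\ref{prop:gap}. By Proposition~\ref{prop:lamination}, for large $s$ the geodesic $c_{n_s}$ has length at least $t_0$ and $T^1c_{n_s}\subset\mathcal N_1$, so $q(\rho(w_{n_s}(\hat\alpha)))\ge7^{\lfloor|c_{n_s}|/t_0\rfloor}\to\infty$. This is a contradiction. The last assertion follows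 from Lemma~\ref{lem:borel}.
\end{proof}

With $\sigma$ the trivial representation this already answers the question. To treat all components we identify them and find a base point in each. Let $\mu_d$ be the group of $d$-th roots of unity, viewed as scalar matrices. For $\rho\in\mathrm{Hom}(\Gamma,G)$ choose lifts $\tilde a_j,\tilde b_j\in\mathrm{GL}_d(\mathbb C)$ of $\rho(a_j),\rho(b_j)$ and put
\[
o(\rho)=\prod_{j=1}^g[\tilde a_j,\tilde b_j].
\]
Changing a lift by a scalar does not change a commutator, so $o(\rho)$ is well defined. It is a scalar because it projects to $1\in G$, and it has determinant $1$, so $o(\rho)\in\mu_d$. Being central, it is unchanged when $\rho$ is conjugated. Lifts can be chosen continuously near any $\rho$, so $o$ is continuous, hence locally constant.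

Let $\omega=e^{2\pi i/d}$, let $(e_j)_{j\in\mathbb Z/d}$ be the standard basis of $\mathbb C^d$, and define $Xe_j=e_{j+1}$ and $Ze_j=\omega^je_j$. Then
\[
XZ^kX^{-1}Z^{-k}e_j=\omega^{-jk}XZ^ke_{j-1}=\omega^{-jk}\omega^{(j-1)k}e_j=\omega^{-k}e_j .
\]
For $k=1,\dots,d-1$ let $\sigma_k:\Pi\to G$ send $a_1$ and $b_1$ to the classes of $X$ and $Z^k$ and all other generators to $1$. The two classes commute in $G$, so $\sigma_k$ factors through $\Pi\to\mathbb Z^2$ and kills $K$. Let $\sigma_0$ be the trivial representation. Then $\sigma_k|_K=1$ and $o(\sigma_k)=\omega^{-k}$ for $k=0,\dots,d-1$.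

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\lambda$ be the lamination of Proposition~\ref{prop:lamination} and let $d\ge2$. The quotient map $\mathrm{pr}:\mathrm{Hom}(\Gamma,G)\to\mathfrak X(\Gamma,G)$ is open, since the preimage of $\mathrm{pr}(V)$ is the union of the conjugates of $V$. The $d$ fibers of $o$ are open, conjugation invariant and non-empty, as $\sigma_k\in o^{-1}(\omega^{-k})$. Their images $\mathfrak X_k=\mathrm{pr}(o^{-1}(\omega^{-k}))$ are $d$ disjoint non-empty open sets that cover $\mathfrak X(\Gamma,G)$. Each is also closed, hence a union of connected components. There are exactly $d$ components by (F2), so the $\mathfrak X_k$ are the components.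

Put $\mathcal V_k=\mathrm{pr}\bigl(V_{\sigma_k}\cap o^{-1}(\omega^{-k})\bigr)$. It is an open subset of $\mathfrak X_k$ that contains $[\sigma_k]$. If $[\rho]\in\mathcal V_k$, then $\rho$ is conjugate to an element of $V_{\sigma_k}$. By Proposition~\ref{prop:nodomination} and conjugation invariance, $\rho$ has no dominated splitting of any index along $\lambda$, so by Lemma~\ref{lem:borel} it is not $\lambda$-Borel Anosov, and $[\rho]\notin\mathfrak R(\lambda,d)$. For $k=0$ the set $\mathcal V_0$ is an open neighborhood of the trivial class. Since $\lambda$ depends neither on $d$ nor on $k$, the theorem follows.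
\end{proof}

\begin{remark}
The hypothesis $g\ge2$ makes $\alpha$ essential in $S$ and leaves the first handle free to carry the representations $\sigma_k$. Of the facts (F1)--(F3), only (F2) is used, and only to identify the sets $\mathfrak X_k$ with the components. The integers $d$ and $k$ enter only through the radius $r$ and the chart. Finally, Proposition~\ref{prop:small} gives more than boundedness: for $\rho\in V_\sigma$ we have $\rho\circ w_n\to\rho$, so $\rho(w_n(\hat\alpha))\to\rho(\hat\alpha)$ in $G$ while the lengths of the simple closed geodesics $c_n$ tend to infinity.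
\end{remark}

\begin{thebibliography}{9}

\bibitem{CEG}
Canary, Epstein and Green, \emph{Notes on notes of Thurston}.

\bibitem{FM}
Farb and Margalit, \emph{A Primer on Mapping Class Groups}.

\bibitem{MMMZ}
Sara Maloni, Giuseppe Martone, Filippo Mazzoli and Tengren Zhang, \emph{Topology of the space of $d$-pleated surfaces}, arXiv:2508.04813 (2025).

\end{thebibliography}
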